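# Entangled vectors, property (T), and an infinite projection in a tensor product of MF algebras

## Maximally entangled vectors on a ladder of dimensions

Let $H$ be a Hilbert space of finite dimension $d$ with orthonormal basis $e_1,\dots,e_d$ and matrix units $e_{ab}$, so $e_{ab}e_c=\delta_{bc}e_a$. The vector on which everything turns is
$$\xi=d^{-1/2}\sum_{a=1}^d e_a\otimes e_a\in H\otimes H ,\qquad |\xi\rangle\langle\xi|=\frac1d\sum_{a,b=1}^d e_{ab}\otimes e_{ab}.$$
It is a unit vector, so some state of $B(H\otimes H)$ gives its rank-one projection the value $1$. Product states do much worse. For $d=2$ and unit vectors $\eta,\zeta\in\mathbb C^2$,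
$$\langle\,|\xi\rangle\langle\xi|\,(\eta\otimes\zeta),\eta\otimes\zeta\rangle=\tfrac12\,|\eta_1\zeta_1+\eta_2\zeta_2|^2\le\tfrac12$$
by Cauchy–Schwarz. In general the bound is $1/d$. We shall need it in a slightly abstract form.

**Lemma A.** Let $P$ be a C$^*$-algebra containing elements $E_{ab}$, $1\le a,b\le d$, with $E_{ab}E_{cd'}=\delta_{bc}E_{ad'}$ and $E_{ab}^*=E_{ba}$. Let $\omega$ be a state of $P$. Then $R=\sum_{a,b}\omega(E_{ab})\,e_{ab}\in\mathbb M_d$ is positive with $\mathrm{Tr}\,R\le1$. Hence $\|R\|\le 1$, and
$$\Big\|(\omega\otimes\mathrm{id})\Big(\frac1d\sum_{a,b}E_{ab}\otimes e_{ab}\Big)\Big\|\le\frac1d .$$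

*Proof.* For scalars $\lambda_a$ put $v=\sum_a\bar\lambda_aE_{a1}$. Then $vv^*=\sum_{a,b}\bar\lambda_a\lambda_bE_{a1}E_{1b}=\sum_{a,b}\bar\lambda_a\lambda_bE_{ab}$, so $\langle R\lambda,\lambda\rangle=\sum_{a,b}\bar\lambda_a\lambda_b\,\omega(E_{ab})=\omega(vv^*)\ge0$. Also $\sum_aE_{aa}$ is a projection, so $\mathrm{Tr}\,R=\omega(\sum_aE_{aa})\le1$. A positive matrix has norm at most its trace. The element in the last display is sent by $\omega\otimes\mathrm{id}$ to $R/d$. $\square$

Now build a ladder. Take finite-dimensional spaces $H_0,H_1,H_2,\dots$ with $\dim H_0=1$ and $d_j=\dim H_j$ increasing to infinity, let $\xi_j\in H_j\otimes H_j$ be the entangled vector, and put $H^{(n)}=\bigoplus_{j\le n}H_j$. The space $H^{(n)}\otimes H^{(m)}$ contains exactly the rungs $\xi_0,\xi_1,\dots,\xi_{\min(n,m)}$. Consider the shift $\xi_j\mapsto\xi_{j+1}$ on their span, cut off at the top. For $n=m=2$ it is $\xi_0\mapsto\xi_1\mapsto\xi_2\mapsto0$. It is a partial isometry between two subspaces of equal dimension: one rung, the top one, is missing from its initial space, and one rung, the bottom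 one, is missing from its range. Nothing infinite happens in a single block. But the two missing rungs are very different. The bottom one, $\xi_0$, is a product vector. The top one has entanglement of dimension $d_{\min(n,m)}$, and by Lemma A product states give it weight at most $1/d_{\min(n,m)}$, which tends to $0$.

In the minimal tensor product of two C$^*$-algebras, product states decide whether a positive element is zero. So if the ladder and its shift can be realized inside $A\otimes A$, where $A$ sits in a quotient "at infinity" of a product of matrix algebras, the top rung should vanish while the bottom rung stays. The shift then becomes an isometry of a projection $F$ onto a proper part of $F$. These notes carry this out, and that settles whether stable finiteness is preserved by tensor products of MF algebras.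

## MF algebras, infinite projections and the tensor product question

Throughout, $\otimes$ between C$^*$-algebras is the minimal (spatial) tensor product, and $\odot$ is the algebraic one. If $A\subset B(H)$ and $B\subset B(K)$ faithfully, then $A\otimes B$ is the norm closure of $A\odot B$ in $B(H\otimes K)$. It does not depend on the representations, inclusions $A\subset A'$, $B\subset B'$ give $A\otimes B\subset A'\otimes B'$, and $*$-homomorphisms, states and completely positive contractions can be tensored.

**Definition (infinite projection, stable finiteness).** Projections $p,q$ are equivalent, $p\sim q$, if $p=w^*w$ and $q=ww^*$ for some $w$ in the algebra. A projection $p$ is infinite if $p\sim q\le p$ for some $q\ne p$. A C$^*$-algebra $A$ is stably finite if for every $n$ the matrix algebra $\mathbb M_n(\tilde A)$ over the unitization contains no infinite projection.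

**Definition (matricial field).** A separable C$^*$-algebra $A$ is matricial field (MF) if there are positive integers $(k_n)_{n\ge1}$ and an injective $*$-homomorphism
$$A\hookrightarrow\prod_n\mathbb M_{k_n}\Big/\bigoplus_n\mathbb M_{k_n}.$$
Here $\prod$ consists of bounded sequences and $\bigoplus$ of sequences tending to $0$ in norm. We call such a quotient a matricial quotient. The norm of the class of $(x_n)$ is $\limsup_n\|x_n\|$.

Two examples. The algebra $\mathbb M_d$ is MF through constant sequences. If $X$ is a compact metric space with a dense sequence $x_1,x_2,\dots$, then $f\mapsto\big(\mathrm{diag}(f(x_1),\dots,f(x_n))\big)_n$ shows that $C(X)$ is MF, since $\max_{i\le n}|f(x_i)|\to\|f\|$. For a non-example, take the C$^*$-algebra generated by the unilateral shift. It contains a non-unitary isometry, so its unit is an infinite projection, and this is excluded by the next lemma.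

**Lemma B.** A matricial quotient $R=\prod_n\mathbb M_{k_n}/\bigoplus_n\mathbb M_{k_n}$ contains no infinite projection. Consequently every MF algebra is stably finite.

*Proof.* Let $w\in R$, $w^*w=p$ a projection, $ww^*\le p$. Choose a self-adjoint lift $(b_n)$ of $p$. Since $b_n^2-b_n\to0$, the spectrum of $b_n$ is close to $\{0,1\}$ for large $n$, and the spectral projections $p_n=\chi_{(1/2,\infty)}(b_n)$ form a lift of $p$. We have $wp=w$. From $ww^*\le p$ we get $(1-p)ww^*(1-p)=0$, so also $pw=w$. Hence $w=pwp$ has a lift with $w_n=p_nw_np_n$, and $w_n^*w_n-p_n\to0$. For large $n$, $w_n^*w_n$ is invertible in $p_n\mathbb M_{k_n}p_n$. As this is a finite-dimensional full matrix algebra, $w_n$ is invertible there, and $v_n=w_n|w_n|^{-1}$ is a unitary of $p_n\mathbb M_{k_n}p_n$ with $\|v_n-w_n\|\to0$. So $w_nw_n^*-p_n\to0$, i.e. $ww^*=p$.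

For the consequence, let $A\subset R$. If $A$ has no unit, then $\tilde A\cong A+\mathbb C1_R\subset R$. If $A$ is unital and one still adjoins a unit, then $\tilde A\cong A\oplus\mathbb C$ embeds in a matricial quotient with sizes $k_n+1$. Finally $\mathbb M_r(R)$ is the matricial quotient with sizes $rk_n$. $\square$

Recall that $B$ is nuclear if $\mathrm{id}_B$ is a point-norm limit of compositions $B\to\mathbb M_r\to B$ of contractive completely positive (c.c.p.) maps, and that $B$ is exact if for every closed ideal $J$ of every C$^*$-algebra $D$ the kernel of $D\otimes B\to(D/J)\otimes B$ is $J\otimes B$. For $B=\mathbb M_d$ both are immediate. Blackadar and Kirchberg showed that if $A$ and $B$ are MF and at least one is nuclear, then $A\otimes B$ is MF. More generally, if $A$ and $B$ are MF and $B$ is exact, then $A\otimes B$ is MF. The problem, taken from Timothy Rainone and Christopher Schafhauser, "Crossed products of nuclear C*-algebras by free groups and their traces", arXiv:1601.06090 (2016), asks what happens with no such assumption: is $A\otimes B$ always stably finite?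 The answer is no.

**Theorem 1.** There is a unital (finitely generated) MF algebra $A$, a projection $F\in A\otimes A$ and a partial isometry $W\in A\otimes A$ with $W^*W=F$, $WW^*\le F$, $WW^*\ne F$. Hence $A\otimes A$ is not stably finite. It is not even finite, since $W+(1-F)$ is a non-unitary isometry. In particular $A\otimes A$ is not MF.

**Theorem 2.** For the same $A$ there are $W_0,W_1\in A\otimes A$ with
$$W_0^*W_0=W_1^*W_1=F=W_0W_0^*+W_1W_1^*\ne0 .$$
So $A\otimes A$ contains a (non-unital) copy of the Cuntz algebra $\mathcal O_2$, and therefore every separable exact C$^*$-algebra.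

**Proposition 3.** Let $A,B$ be MF. (a) If $A$ is quasidiagonal, then $A\otimes B$ is MF. (b) If each of $A,B$ has a separating family of tracial states (i.e. $\tau(a^*a)=0$ for all $\tau$ in the family implies $a=0$), then $A\otimes B$ is stably finite. This covers simple unital MF algebras.

Together with the exact case above, Proposition 3 says that in any counterexample both factors are non-exact and non-quasidiagonal, and they do not both have separating families of tracial states.

## Product blocks and the kernel of $\kappa\otimes\kappa$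

Start with easy factors. If $A=\mathbb M_d$ and $B$ is unital, then $\mathbb M_r(A\otimes B)=\mathbb M_{rd}(B)$ has no infinite projection if $B$ is stably finite. If $A=C(X)$ with $X$ compact and $B$ is unital and stably finite, then $\mathbb M_r(A\otimes B)=C(X,\mathbb M_r(B))$. If $w^*w=p$ and $ww^*\le p$ there, then evaluation at each point $x$ gives $w(x)w(x)^*=p(x)$, so $ww^*=p$.

For general MF algebras the sensible first attempt is to tensor block by block. Let $A\subset Q=P/I$, where $P=\prod_n\mathbb M_{k_n}$, $I=\bigoplus_n\mathbb M_{k_n}$, and $\kappa:P\to Q$ is the quotient map. For $\kappa(a),\kappa(b)\in A$ put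
$$\Theta(\kappa(a)\otimes\kappa(b))=\big[(a_n\otimes b_n)_n\big]\in\prod_n\mathbb M_{k_n^2}\Big/\bigoplus_n\mathbb M_{k_n^2}.$$
This depends only on $\kappa(a),\kappa(b)$, and it defines a $*$-homomorphism on $A\odot A$. If it extended to an injective map on $A\otimes A$, we would be done. The point where this stops is boundedness: nothing says that $\Theta$ is continuous for the minimal norm.

To see what the obstruction is, let $\rho=\kappa\otimes\kappa:P\otimes P\to Q\otimes Q$. For $x\in P\otimes P$ let $x_{n,m}\in\mathbb M_{k_n}\otimes\mathbb M_{k_m}$ be its coordinates. Elements of the ideal $P\otimes I+I\otimes P$ satisfy $\|x_{n,m}\|\to0$ as $\min(n,m)\to\infty$, because this holds for $a\otimes b$ with $a\in I$ or $b\in I$. The ideal lies in $\ker\rho$, but the kernel may be larger. If some $x\in\kappa^{-1}(A)\otimes\kappa^{-1}(A)$ has $\rho(x)=0$ and $\|x_{n,n}\|=1$ for all $n$, then $\Theta$ is unbounded. Indeed, a bounded $\Theta$ would extend to $A\otimes A$, the maps $\Theta\circ\rho$ and $z\mapsto[(z_{n,n})_n]$ agree on elementary tensors, hence on $\kappa^{-1}(A)\otimes\kappa^{-1}(A)$,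 and at $x$ the first gives $0$ while the second has norm $1$. The family of top rungs $|\xi_{\min(n,m)}\rangle\langle\xi_{\min(n,m)}|$ is designed to be such an $x$.

There remains a real difficulty: the family has to lie in $P\otimes P$, and $P\otimes P$ is much smaller than the algebra of all bounded families indexed by $(n,m)$. For a one-dimensional illustration take $P=\ell^\infty$. The indicator function of the diagonal of $\mathbb N\times\mathbb N$ is not in $\ell^\infty\otimes\ell^\infty$. Otherwise it would be within $1/3$ of some $t=\sum_{i\le r}f_i\otimes g_i$, where we may take the $f_i,g_i$ finite-valued. Then two distinct integers $n,n'$ give equal values for every $f_i$ and every $g_i$, so $t(n,n)=t(n,n')$, while these numbers should be within $1/3$ of $1$ and of $0$.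

So we need a mechanism that produces the projection onto $\mathrm{span}\{\xi_0,\dots,\xi_{\min(n,m)}\}$, simultaneously in all blocks, by continuous functional calculus from finitely many elementary tensors. Observe that $\xi_j$ is fixed by $v\otimes v$ for every real orthogonal matrix $v$. So the $\xi_j$ are invariant vectors of tensor squares of real representations, and a group with property (T) allows one to compute the projection onto invariant vectors uniformly.

## The spectral gap of $SL_3(\mathbb Z)$

A discrete group $\Gamma$ has property (T) if there are a finite set $K\subset\Gamma$ and $\varepsilon>0$ such that, for every unitary representation $\sigma$ without nonzero invariant vectors and every unit vector $\xi$, some $k\in K$ satisfies $\|\sigma(k)\xi-\xi\|\ge\varepsilon$. Finite groups have it, with $K=\Gamma$ and $\varepsilon=1$: if $\|\sigma(k)\xi-\xi\|<1$ for all $k$, then $\frac1{|\Gamma|}\sum_k\sigma(k)\xi$ is invariant and at distance less than $1$ from $\xi$, so nonzero. The group $\mathbb Z$ does not: the characters $n\mapsto e^{in\theta}$ with small $\theta\ne0$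 have no nonzero invariant vectors and move a unit vector arbitrarily little on any given finite set.

We use the theorem that $\Gamma=SL_3(\mathbb Z)$ has property (T) (Kazhdan 1967; Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*). Enlarging $K$ and shrinking $\varepsilon$, we take $K=K^{-1}$ and $\varepsilon\in(0,1]$. Put $\delta=\varepsilon^2/(2|K|)$, and for a unitary representation $\sigma$ of $\Gamma$ put
$$h_\sigma=\frac1{|K|}\sum_{k\in K}\sigma(k),$$
a self-adjoint contraction because $K=K^{-1}$. On invariant vectors $h_\sigma$ is the identity. Let $\xi$ be a unit vector orthogonal to the invariant vectors. The restriction of $\sigma$ to this orthogonal complement has no nonzero invariant vectors, so some $k\in K$ has $\mathrm{Re}\langle\sigma(k)\xi,\xi\rangle=1-\tfrac12\|\sigma(k)\xi-\xi\|^2\le1-\varepsilon^2/2$. The other terms are at most $1$, so $\langle h_\sigma\xi,\xi\rangle\le1-\delta$. Thus on the complement the spectrum of $h_\sigma$ lies in $[-1,1-\delta]$. Let $f(t)=\max\big(0,(t-1+\delta)/\delta\big)$ on $[-1,1]$, which is continuous, vanishes on $[-1,1-\delta]$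 and has $f(1)=1$. Then
$$f(h_\sigma)\ \text{is the projection onto the }\Gamma\text{-invariant vectors of }\sigma, \tag{1}$$
with the same $f$ and $K$ for every $\sigma$.

## Projective planes over $\mathbb F_p$

We need irreducible real representations of $\Gamma$ whose dimensions tend to infinity, but not too fast. Let $p_1=2<p_2=3<\cdots$ be the primes. Let $\pi_0$ be the trivial representation on $H_0=\mathbb C$, $d_0=1$. For $j\ge1$, $\Gamma$ maps onto $SL_3(\mathbb F_{p_j})$, since the latter is generated by elementary matrices, which lift to $\Gamma$. So $\Gamma$ acts on the projective plane $\mathbb P^2(\mathbb F_{p_j})$, the set of lines through the origin in $\mathbb F_{p_j}^3$, which has $p_j^2+p_j+1$ elements. Let $\pi_j$ be the permutation representation restricted to $H_j=\ell^2_0(\mathbb P^2(\mathbb F_{p_j}))$, the functions of sum zero, so that $d_j=\dim H_j=p_j^2+p_j$. The first dimensions are $1,6,12,30,56$.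

**Irreducibility.** The action is 2-transitive. Given two ordered pairs of distinct lines, choose spanning vectors $v_1,v_2$ and $v_1',v_2'$, extend them to bases by $v_3$ and $v_3'$, and rescale $v_3'$ so that the linear map $v_i\mapsto v_i'$ has determinant $1$. An operator commuting with the permutation representation has a matrix constant on orbits of ordered pairs of points. By 2-transitivity there are two orbits (the diagonal and its complement), so the commutant has dimension $2$. The commutant already contains the projections onto the constants and onto $H_j$, so the commutant of $\pi_j$ is one-dimensional and $\pi_j$ is irreducible. Since $1=d_0<d_1<d_2<\cdots$, the $\pi_j$ are pairwise inequivalent, and $d_j\to\infty$.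

**Invariant vectors of tensor products.** Fix an orthonormal basis $e^j_1,\dots,e^j_{d_j}$ of $H_j$ consisting of real functions. Then each $\pi_j(g)$ is a real orthogonal matrix. Let $e^j_{ab}$ be the matrix units, and $\xi_j=d_j^{-1/2}\sum_ae^j_a\otimes e^j_a$. We claim
$$\text{the invariant vectors of }\pi_i\otimes\pi_j\text{ are }0\text{ if }i\ne j,\text{ and }\mathbb C\xi_j\text{ if }i=j. \tag{2}$$
Identify $\sum z_{ab}\,e^i_a\otimes e^j_b$ with the matrix $Z=(z_{ab})$. Then $(\pi_i\otimes\pi_j)(g)$ acts by $Z\mapsto\pi_i(g)Z\pi_j(g)^T=\pi_i(g)Z\pi_j(g)^{-1}$, where the last step uses that $\pi_j(g)$ is real orthogonal. So invariant vectors are the intertwiners $H_j\to H_i$. By Schur's lemma they vanish for $i\ne j$ and are scalar for $i=j$, and the identity matrix corresponds to a multiple of $\xi_j$.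

**Growth of dimensions.** On $\mathbb N_0=\{0,1,2,\dots\}$ consider the injective maps
$$\sigma(j)=j+1,\qquad\beta_0(j)=2j,\qquad\beta_1(j)=2j+1 .$$
(From here on $\sigma$ is this shift.) Write $\beta$ for any one of them. In each case $j\le\beta(j)\le2j+1$. There is a constant $C\ge1$ with
$$d_j\le d_{\beta(j)}\le C\,d_j\qquad\text{for all }j\ge0\text{ and all three maps }\beta. \tag{3}$$
The left inequality is monotonicity, and $d_{\beta(j)}\le d_{2j+1}$. For $j=0$, $d_1/d_0=6$. For $j\ge1$ write $p=p_j$, $q=p_{2j+1}$. As $q\ge p$, we have $(q+1)/(p+1)\le q/p$, so $d_{2j+1}/d_j=\frac qp\cdot\frac{q+1}{p+1}\le(q/p)^2$. Chebyshev's estimate provides constants $0<\alpha<\alpha'$ with $\alpha j\log j\le p_j\le\alpha'j\log j$ for $j\ge2$. Hence, for $j\ge2$,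
$$\frac{p_{2j+1}}{p_j}\le\frac{\alpha'}{\alpha}\cdot\frac{2j+1}{j}\cdot\frac{\log(2j+1)}{\log j}\le\frac{9\alpha'}{\alpha},$$
because $2j+1\le3j$ and $2j+1\le j^3$. For $j=1$ the ratio is $5/2$. This proves (3). For $\sigma$ alone, which suffices for Theorem 1, Bertrand's postulate $p_{j+1}<2p_j$ is enough.

## The algebra $A$ and the coordinates of $P\otimes P$

For $n\ge0$ let $H^{(n)}=\bigoplus_{j=0}^nH_j$ and
$$P=\prod_{n}B(H^{(n)}),\qquad I=\bigoplus_nB(H^{(n)}),\qquad Q=P/I,\qquad\kappa:P\to Q .$$
In $P$ we have the unitary representation $u$ of $\Gamma$ and the shift-type operators $S_\beta$: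
$$u(g)=\Big(\bigoplus_{j\le n}\pi_j(g)\Big)_n,\qquad S_\beta=(S_\beta^{(n)})_n,\qquad S_\beta^{(n)}e^j_a=\begin{cases}e^{\beta(j)}_a,&\beta(j)\le n,\\0,&\beta(j)>n.\end{cases}$$
The definition of $S_\beta^{(n)}$ makes sense because $d_j\le d_{\beta(j)}$, and $S_\beta^{(n)}$ is a partial isometry because $\beta$ is injective. Let $A\subset Q$ be the C$^*$-algebra generated by $1$, the finitely many $\kappa(u(k))$, $k\in K$, and $\kappa(S_\sigma),\kappa(S_{\beta_0}),\kappa(S_{\beta_1})$. It is unital, finitely generated, hence separable, and it lies in the matricial quotient $Q$. So $A$ is MF.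

There is no contradiction with the shift at this stage. The projection $1-(S^{(n)}_\sigma)^*S_\sigma^{(n)}$ is the projection onto the top summand $H_n$, of norm $1$ for every $n$, so $\kappa(S_\sigma)$ is not an isometry. The defect will disappear only after we pass to $A\otimes A$ and cut down to invariant vectors.

Since $P$ acts faithfully on $\bigoplus_nH^{(n)}$, $P\otimes P$ acts faithfully on $\bigoplus_{n,m}H^{(n)}\otimes H^{(m)}$, each summand being reducing. We write $x=(x_{n,m})_{n,m}$. Each $x\mapsto x_{n,m}$ is a $*$-homomorphism and so commutes with continuous functional calculus. Let $\rho=\kappa\otimes\kappa:P\otimes P\to Q\otimes Q$, note $A\otimes A\subset Q\otimes Q$, and write $n\wedge m=\min(n,m)$.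

## The shift of the ladder becomes a proper isometry

**Step 1: the ladder projection $F$.** The purpose is to produce, inside $P\otimes P$, the projection onto all rungs at once. Put
$$h=\frac1{|K|}\sum_{k\in K}u(k)\otimes u(k)\in P\otimes P,\qquad\tilde F=f(h)\in P\otimes P .$$
The coordinate $h_{n,m}$ is the operator $h$ of the representation of $\Gamma$ on $H^{(n)}\otimes H^{(m)}=\bigoplus_{i\le n,\,j\le m}H_i\otimes H_j$, the direct sum of the $\pi_i\otimes\pi_j$. By (1), $\tilde F_{n,m}=f(h_{n,m})$ is the projection onto its invariant vectors, and by (2)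
$$\tilde F_{n,m}\ \text{is the projection onto }\mathrm{span}\{\xi_j:0\le j\le n\wedge m\}, \tag{4}$$
where the $\xi_j$ are orthonormal. Put $F=\rho(\tilde F)=f(\rho(h))$. Since $\rho(h)=\frac1{|K|}\sum_k\kappa(u(k))\otimes\kappa(u(k))\in A\otimes A$, we have $F\in A\otimes A$.

**Step 2: moving the rungs.** The purpose is to build partial isometries $\xi_j\mapsto\xi_{\beta(j)}$ in $P\otimes P$ whose images lie in $A\otimes A$. Let
$$\tilde X_\beta=\tilde F(S_\beta\otimes S_\beta)\tilde F\in P\otimes P .$$
Fix $n,m$ and $j\le n\wedge m$. If $\beta(j)>n\wedge m$, then one of $S_\beta^{(n)},S_\beta^{(m)}$ kills $H_j$, and $(\tilde X_\beta)_{n,m}\xi_j=0$. If $\beta(j)\le n\wedge m$, then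
$$(S_\beta^{(n)}\otimes S_\beta^{(m)})\xi_j=d_j^{-1/2}\sum_{a\le d_j}e_a^{\beta(j)}\otimes e_a^{\beta(j)}\in H_{\beta(j)}\otimes H_{\beta(j)} .$$
This is not $\xi_{\beta(j)}$ if $d_{\beta(j)}>d_j$, since only part of the basis of $H_{\beta(j)}$ is used. It is orthogonal to every $\xi_i$ with $i\ne\beta(j)$, and its inner product with $\xi_{\beta(j)}$ is
$$c_j=d_j\cdot d_j^{-1/2}\,d_{\beta(j)}^{-1/2}=\Big(\frac{d_j}{d_{\beta(j)}}\Big)^{1/2}\in[C^{-1/2},1]$$
by (3). For $\sigma$ the first values are $c_0^2=\frac16$, $c_1^2=\frac12$, $c_2^2=\frac25$. So $(\tilde X_\beta)_{n,m}\xi_j=c_j\xi_{\beta(j)}$. As the $\xi_{\beta(j)}$ are orthonormal ($\beta$ is injective), $(\tilde X_\beta^*\tilde X_\beta)_{n,m}$ is diagonal with respect to the $\xi_j$, with eigenvalue $c_j^2$ if $\beta(j)\le n\wedge m$ and $0$ otherwise, and it vanishes on the range of $1-\tilde F_{n,m}$. Therefore, uniformly in $n,m$,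
$$\mathrm{sp}(\tilde X_\beta^*\tilde X_\beta)\subset\{0\}\cup[1/C,1] .$$
This is where (3) is used: the gap above $0$ permits the partial isometry of the polar decomposition to be taken inside $P\otimes P$. Let $g$ be continuous on $[0,1]$ with $g(t)=C^{3/2}t$ for $t\le1/C$ and $g(t)=t^{-1/2}$ for $t\ge1/C$, and put $\tilde W_\beta=\tilde X_\beta\,g(\tilde X_\beta^*\tilde X_\beta)\in P\otimes P$. As $g(0)=0$ and $c_j\,g(c_j^2)=1$,
$$(\tilde W_\beta)_{n,m}\,\xi_j=\begin{cases}\xi_{\beta(j)},&\beta(j)\le n\wedge m,\\0,&\beta(j)>n\wedge m,\end{cases}\quad(j\le n\wedge m),\qquad\tilde W_\beta(1-\tilde F)=0. \tag{5}$$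
Now read off the two projections. If $i=\beta(j)\le n\wedge m$, then automatically $j\le\beta(j)\le n\wedge m$. So
$$(\tilde W_\beta\tilde W_\beta^*)_{n,m}\ \text{is the projection onto }\mathrm{span}\{\xi_i:i\in\beta(\mathbb N_0),\ i\le n\wedge m\}. \tag{6}$$
On the initial side, $\tilde G_\beta:=\tilde F-\tilde W_\beta^*\tilde W_\beta\in P\otimes P$ is a projection, and
$$(\tilde G_\beta)_{n,m}\ \text{is the projection onto }\mathrm{span}\{\xi_j:j\in J_{n\wedge m}\},\qquad J_m:=\{j:\ j\le m<\beta(j)\}. \tag{7}$$
For $\beta=\sigma$ we get $J_m=\{m\}$: exactly the top rung is lost.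

Put $W_\beta=\rho(\tilde W_\beta)$. Since $\rho(\tilde X_\beta)=F(\kappa(S_\beta)\otimes\kappa(S_\beta))F\in A\otimes A$, also $W_\beta=\rho(\tilde X_\beta)\,g\big(\rho(\tilde X_\beta)^*\rho(\tilde X_\beta)\big)\in A\otimes A$.

**Step 3: the lost rungs vanish, $\rho(\tilde G_\beta)=0$.** The purpose is to obtain $W_\beta^*W_\beta=F$. First, product states separate positive elements of $Q\otimes Q$. Represent $Q$ faithfully on a Hilbert space. If $z\ge0$ in $Q\otimes Q$ and $\langle z(\eta\otimes\zeta),\eta\otimes\zeta\rangle=0$ for all unit vectors $\eta,\zeta$, then $z^{1/2}$ kills all elementary tensors, so $z=0$. Each such functional is a product of two states of $Q$. So it suffices to prove $(\varphi\otimes\psi)(\rho(\tilde G_\beta))=0$ for all states $\varphi,\psi$ of $Q$.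

Let $\tilde\varphi=\varphi\circ\kappa$ and $\tilde\psi=\psi\circ\kappa$, states of $P$ that vanish on $I$. On elementary tensors, hence everywhere, $(\varphi\otimes\psi)\circ\rho=\tilde\psi\circ(\tilde\varphi\otimes\mathrm{id})$. Put $y=(\tilde\varphi\otimes\mathrm{id})(\tilde G_\beta)\in P$. Then $(\varphi\otimes\psi)(\rho(\tilde G_\beta))=\tilde\psi(y)$, and since $\tilde\psi$ vanishes on $I$, it is enough to show $y\in I$, that is, $\|y_m\|\to0$.

Fix $m$, and let $\mathrm{ev}_m:P\to B(H^{(m)})$ be the $m$-th coordinate. Then $y_m=(\tilde\varphi\otimes\mathrm{id})(x)$ with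
$$x=(\mathrm{id}\otimes\mathrm{ev}_m)(\tilde G_\beta)\in P\otimes B(H^{(m)})=\prod_n\big(B(H^{(n)})\otimes B(H^{(m)})\big),\qquad x_n=(\tilde G_\beta)_{n,m} .$$
The equality with the product holds because $B(H^{(m)})$ is a matrix algebra. For $n\ge m$ we have $n\wedge m=m$, and by (7)
$$x_n=\sum_{j\in J_m}|\xi_j\rangle\langle\xi_j|=\sum_{j\in J_m}\frac1{d_j}\sum_{a,b}e^j_{ab}\otimes e^j_{ab},$$
the same formula for all $n\ge m$. For $j\le m$ let $E^j_{ab}\in P$ have $n$-th coordinate $e^j_{ab}$ for $n\ge m$ and $0$ for $n<m$. For fixed $j$ these satisfy the matrix unit relations of Lemma A. The difference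
$$x-\sum_{j\in J_m}\frac1{d_j}\sum_{a,b}E^j_{ab}\otimes e^j_{ab}$$
has nonzero coordinates only for $n<m$. So it lies in $I\otimes B(H^{(m)})$ and is killed by $\tilde\varphi\otimes\mathrm{id}$. Therefore
$$y_m=\bigoplus_{j\in J_m}\frac1{d_j}R_j,\qquad R_j=\sum_{a,b}\tilde\varphi(E^j_{ab})\,e^j_{ab}\in B(H_j),$$
and $\|R_j\|\le1$ by Lemma A. As the $R_j$ act on mutually orthogonal spaces,
$$\|y_m\|\le\max_{j\in J_m}\frac1{d_j}\qquad(y_m=0\text{ if }J_m=\emptyset).$$
Given $j_0$, let $m\ge\max_{i\le j_0}\beta(i)$. Then no $j\le j_0$ satisfies $m<\beta(j)$, so $J_m\cap\{0,\dots,j_0\}=\emptyset$. Thus the smallest element of $J_m$ tends to infinity, and since $d_j\to\infty$, $\|y_m\|\to0$. Hence $\rho(\tilde G_\beta)=0$, and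
$$W_\beta^*W_\beta=\rho(\tilde F-\tilde G_\beta)=F\qquad\text{for }\beta\in\{\sigma,\beta_0,\beta_1\}. \tag{8}$$
Compare with the coordinates: $(\tilde G_\sigma)_{n,n}=|\xi_n\rangle\langle\xi_n|$ has norm $1$ for every $n$. The slice computation does not look at the diagonal. It sends $n$ to infinity first, with $m$ fixed, and $m$ afterwards. Since $\tilde G_\sigma\in\kappa^{-1}(A)\otimes\kappa^{-1}(A)$, the argument given for the blockwise map shows that $\Theta$ is unbounded for this $A$.

**Step 4: the bottom rung survives.** The purpose is to see that $F\neq0$ and that the range of $W_\sigma$ is proper. Let $\tilde q\in P$ have $n$-th coordinate the projection of $H^{(n)}$ onto $H_0$. All coordinates have norm $1$, so $\|\kappa(\tilde q)\|=1$ and $\kappa(\tilde q)\otimes\kappa(\tilde q)\ne0$. Since $H_0\otimes H_0=\mathbb C\xi_0$, we have $(\tilde q\otimes\tilde q)_{n,m}=|\xi_0\rangle\langle\xi_0|\le\tilde F_{n,m}$, so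
$$F\ge\kappa(\tilde q)\otimes\kappa(\tilde q)\ne0. \tag{9}$$

**Proof of Theorem 1.** Take $\beta=\sigma$ and $W=W_\sigma\in A\otimes A$. As $\sigma(\mathbb N_0)=\{1,2,\dots\}$, (6) says $\tilde W_\sigma\tilde W_\sigma^*=\tilde F-\tilde q\otimes\tilde q$. Apply $\rho$ and use (8) and (9):
$$W^*W=F,\qquad WW^*=F-\kappa(\tilde q)\otimes\kappa(\tilde q)\le F,\qquad WW^*\ne F .$$
So $F$ is an infinite projection of $A\otimes A$, which is therefore not stably finite. By Lemma B it is not MF. Finally put $V=W+(1-F)$. We have $W=WF$ because $W=WW^*W$, and $W=FW$ because $WW^*\le F$. So all cross terms vanish: $V^*V=F+(1-F)=1$ and $VV^*=WW^*+(1-F)\ne1$. $\blacksquare$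

## A copy of $\mathcal O_2$ in $A\otimes A$

The maps $\beta_0,\beta_1$ split the ladder into its even and odd rungs. In a block with $n\wedge m=3$, the operator $\tilde W_{\beta_0}$ sends $\xi_0\mapsto\xi_0$, $\xi_1\mapsto\xi_2$, and $\tilde W_{\beta_1}$ sends $\xi_0\mapsto\xi_1$, $\xi_1\mapsto\xi_3$. Both kill $\xi_2,\xi_3$, and their ranges together contain all four rungs. In general each loses roughly the upper half of the ladder: for $\beta_1$, $J_m=\{j:m/2\le j\le m\}$, and for $\beta_0$, $J_m=\{j:m/2<j\le m\}$. Step 3 says that even this large loss is invisible in $Q\otimes Q$.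

**Proof of Theorem 2.** Put $W_i=W_{\beta_i}\in A\otimes A$, $i=0,1$. The ranges of $\beta_0$ and $\beta_1$ are disjoint with union $\mathbb N_0$, so (4) and (6) give $\tilde W_{\beta_0}\tilde W_{\beta_0}^*+\tilde W_{\beta_1}\tilde W_{\beta_1}^*=\tilde F$. Applying $\rho$ we get $W_0W_0^*+W_1W_1^*=F$, and (8) gives $W_0^*W_0=W_1^*W_1=F$, with $F\ne0$ by (9). These are the defining relations of $\mathcal O_2$ with unit $F$. Since $\mathcal O_2$ is simple, $W_0,W_1$ generate a copy of it. By Kirchberg's embedding theorem (Kirchberg–Phillips, J. reine angew. Math. 525 (2000)) every separable exact C$^*$-algebra embeds in $\mathcal O_2$, hence in $A\otimes A$. $\blacksquare$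

**Remark.** The dimensions $\dim H^{(n)}$ are strictly increasing, so $P$ is the part of $\prod_k\mathbb M_k$ indexed by a subset of $\mathbb N$, and $Q$ is a direct summand of $\mathcal Q=\prod_k\mathbb M_k/\bigoplus_k\mathbb M_k$. Hence $\mathcal Q\otimes\mathcal Q$ contains $\mathcal O_2$ and is not stably finite.

## Quasidiagonal factors

By Voiculescu's characterization, a separable C$^*$-algebra $A$ is quasidiagonal exactly when there are c.c.p. maps $\varphi_n:A\to\mathbb M_{k_n}$ with
$$\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|\to0,\qquad\|\varphi_n(a)\|\to\|a\|\qquad(a,b\in A). \tag{10}$$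
The maps $f\mapsto\mathrm{diag}(f(x_1),\dots,f(x_n))$ on $C(X)$ are an example. Compared with MF, the approximations $\varphi_n$ are required to be completely positive, and such maps can be tensored with $\mathrm{id}_B$. This makes the blockwise approach work.

**Proof of Proposition 3(a), first step: the maps $\Phi_n$.** Here we replace the factor $A$ by matrix algebras. Let $\Phi_n=\varphi_n\otimes\mathrm{id}_B:A\otimes B\to\mathbb M_{k_n}\otimes B$, which is c.c.p. For $z=\sum_ia_i\otimes b_i$ and $w=\sum_ka_k'\otimes b_k'$ in $A\odot B$,
$$\Phi_n(zw)-\Phi_n(z)\Phi_n(w)=\sum_{i,k}\big(\varphi_n(a_ia_k')-\varphi_n(a_i)\varphi_n(a_k')\big)\otimes b_ib_k'\to0 .$$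
Since all $\Phi_n$ are contractive, the same limit holds for all $z,w\in A\otimes B$ by approximation.

**Second step: $\|\Phi_n(z)\|\to\|z\|$ for every $z\in A\otimes B$.** The upper bound is contractivity. For the lower bound, represent $A$ on $H_A$ and $B$ on $H_B$ faithfully. For finite-rank projections $e$ increasing to $1$ on $H_B$, $\|(1\otimes e)z(1\otimes e)\|\to\|z\|$. With $\psi(b)=ebe$, a c.c.p. map into some $\mathbb M_r$, the compression is $(\mathrm{id}\otimes\psi)(z)$. So
$$\|z\|=\sup_\psi\|(\mathrm{id}\otimes\psi)(z)\|,\qquad\psi:B\to\mathbb M_r\ \text{c.c.p.},\ r\ge1. \tag{11}$$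
Next, for $w\in A\otimes\mathbb M_r$ we claim $\|(\varphi_n\otimes\mathrm{id}_{\mathbb M_r})(w)\|\to\|w\|$. Along any subsequence, (10) says that $(\varphi_n)$ induces an injective $*$-homomorphism of $A$ into the corresponding matricial quotient. Its amplification by $\mathbb M_r$ is injective, hence isometric, so the $\limsup$ of $\|(\varphi_n\otimes\mathrm{id})(w)\|$ along the subsequence is $\|w\|$. A bounded sequence all of whose subsequences have $\limsup$ equal to $\|w\|$ converges to $\|w\|$. Now for any $\psi$ as in (11),
$$\liminf_n\|\Phi_n(z)\|\ge\lim_n\|(\varphi_n\otimes\psi)(z)\|=\lim_n\big\|(\varphi_n\otimes\mathrm{id}_{\mathbb M_r})\big((\mathrm{id}\otimes\psi)(z)\big)\big\|=\|(\mathrm{id}\otimes\psi)(z)\| ,$$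
where the first inequality holds because $\mathrm{id}\otimes\psi$ is contractive. Take the supremum over $\psi$.

**Third step: replace $B$ by matrices.** Since $B$ is MF, $B\subset\prod_m\mathbb M_{l_m}/\bigoplus_m\mathbb M_{l_m}$, so $\mathbb M_{k_n}\otimes B\subset\prod_m\mathbb M_{k_nl_m}/\bigoplus_m\mathbb M_{k_nl_m}$. Let $D=\{z_1,z_2,\dots\}$ be a countable dense $*$-subalgebra of $A\otimes B$ over $\mathbb Q[i]$. For $z\in D$ choose a lift $(\theta_{n,m}(z))_m$ of $\Phi_n(z)$. Recall that the norm in the quotient is the $\limsup_m$ of the coordinate norms. Fix $n$. For a finite set $M_n$ of indices put $\theta_n=\bigoplus_{m\in M_n}\theta_{n,m}$. We want, for $z,w\in\{z_1,\dots,z_n\}$ and $\lambda$ among the first $n$ elements of an enumeration of $\mathbb Q[i]$: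

* $\big|\,\|\theta_n(z)\|-\|\Phi_n(z)\|\,\big|<\frac1n$;
* $\|\theta_n(zw)-\theta_n(z)\theta_n(w)\|<\|\Phi_n(zw)-\Phi_n(z)\Phi_n(w)\|+\frac1n$;
* $\|\theta_n(\lambda z+w)-\lambda\theta_n(z)-\theta_n(w)\|<\frac1n$ and $\|\theta_n(z^*)-\theta_n(z)^*\|<\frac1n$.

These are finitely many conditions. The upper estimates hold for every single coordinate $m$ beyond some $m_n$, because the corresponding $\limsup_m$ are $\|\Phi_n(z)\|$, $\|\Phi_n(zw)-\Phi_n(z)\Phi_n(w)\|$, $0$ and $0$; so they hold for any finite $M_n\subset[m_n,\infty)$. The lower estimate $\|\theta_n(z)\|>\|\Phi_n(z)\|-\frac1n$ holds once $M_n$ contains, for each of the $n$ elements $z$, one index $m\ge m_n$ with $\|\theta_{n,m}(z)\|>\|\Phi_n(z)\|-\frac1n$. Such indices exist, again by the $\limsup$ formula. Choose $M_n$ accordingly.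

For $z\in D$ the sequence $(\theta_n(z))_n$ is bounded, since $\|\theta_n(z)\|\le\|z\|+\frac1n$ for all large $n$. By the three conditions and the first step, $z\mapsto[(\theta_n(z))_n]$ is a $*$-homomorphism over $\mathbb Q[i]$ from $D$ to a matricial quotient, and by the second step it is isometric, as $\lim_n\|\theta_n(z)\|=\lim_n\|\Phi_n(z)\|=\|z\|$. It extends by continuity to an isometric $*$-homomorphism on $A\otimes B$. So the separable algebra $A\otimes B$ is MF. $\blacksquare$

## Separating families of traces

**Proof of Proposition 3(b), first step: product traces separate.** Let $(\tau)$ and $(\omega)$ be separating families of tracial states on $A$ and $B$, with GNS representations $\pi_\tau,\pi_\omega$ and cyclic vectors $\xi_\tau,\xi_\omega$. If $\pi_\tau(a)=0$, then $\tau(a^*a)=0$. So $\bigoplus_\tau\pi_\tau$ is faithful on $A$, likewise $\bigoplus_\omega\pi_\omega$ on $B$, and therefore $\bigoplus_{\tau,\omega}\pi_\tau\otimes\pi_\omega$ is faithful on $A\otimes B$. The trace $t=\tau\otimes\omega$ has GNS representation $\pi_t=\pi_\tau\otimes\pi_\omega$ with cyclic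 vector $\xi_t=\xi_\tau\otimes\xi_\omega$. Its left kernel $L_t=\{x:t(x^*x)=0\}=\{x:\pi_t(x)\xi_t=0\}$ is a left ideal, and $t(x^*x)=t(xx^*)$ gives $L_t=L_t^*$, so $L_t$ is two-sided. If $x\in L_t$, then $xy\in L_t$ for all $y$, so $\pi_t(x)\pi_t(y)\xi_t=0$ for all $y$, and $\pi_t(x)=0$ by cyclicity. Thus $L_t=\ker\pi_t$. Now let $z\ge0$ in $A\otimes B$ with $t(z)=0$ for all $t=\tau\otimes\omega$. Then $z^{1/2}\in\bigcap_t\ker\pi_t=0$, so $z=0$.

**Second step: unitization and matrices.** We pass to the algebras in the definition of stable finiteness. If a unit is adjoined to $A\otimes B$, extend each $t$ to the tracial state $x+\lambda1\mapsto t(x)+\lambda$, and add the character $\chi$ with kernel $A\otimes B$, which is also a trace. If $z\ge0$ in the unitization is killed by all of these, then $\chi(z)=0$ puts $z$ in $A\otimes B$, and the first step gives $z=0$. If $z=(z_{ij})\ge0$ is an $r\times r$ matrix over the unitization killed by $\mathrm{Tr}\otimes t$ for all $t$ in this enlarged family, then $\sum_it(z_{ii})=0$ with $z_{ii}\ge0$, so each $z_{ii}$ is killed by all $t$ and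 $z_{ii}=0$. Writing $z=v^*v$, we get $\sum_kv_{ki}^*v_{ki}=z_{ii}=0$ for every $i$, so $v=0$ and $z=0$.

**Third step: no infinite projections.** If $p\sim q\le p$ in a matrix algebra over the unitization, then $p-q\ge0$ is killed by all the traces $\mathrm{Tr}\otimes t$. By the second step $p=q$. So $A\otimes B$ is stably finite.

**Fourth step: simple unital MF algebras are covered.** Let $A\ne0$ be unital with $A\subset\prod\mathbb M_{k_n}/\bigoplus\mathbb M_{k_n}$. As in Lemma B, lift the unit of $A$ to projections $q_n\in\mathbb M_{k_n}$. Infinitely many are nonzero, so there is a free ultrafilter $\mathcal U$ containing $\{n:q_n\ne0\}$. For $a\in A$ with lift $(a_n)$ put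
$$\tau(a)=\lim_{n\to\mathcal U}\frac{\mathrm{Tr}(q_na_nq_n)}{\mathrm{Tr}(q_n)} .$$
Sequences tending to $0$ in norm contribute $0$, so $\tau$ is well defined. It is positive with $\tau(1_A)=1$. Since $a=1_Aa1_A$, we may choose lifts with $a_n=q_na_nq_n$, and for such lifts $\mathrm{Tr}(a_nb_n)=\mathrm{Tr}(b_na_n)$, so $\tau$ is a tracial state. Its left kernel is a closed two-sided ideal, as in the first step, and it does not contain $1_A$. If $A$ is simple, this ideal is $0$, and $\{\tau\}$ is a separating family. $\blacksquare$

**Limits on counterexamples.** Suppose $A,B$ are MF and $A\otimes B$ is not stably finite. By Lemma B, $A\otimes B$ is not MF. As $A\otimes B\cong B\otimes A$, the exact case quoted above shows that neither factor is exact, and Proposition 3(a) shows that neither is quasidiagonal. Proposition 3(b) shows that $A$ and $B$ do not both have separating families of tracial states. In particular, the algebra $A$ of Theorem 1 is an MF algebra that is non-exact, non-quasidiagonal, and without a separating family of tracial states.
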